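# Traceless tensors and the total-degree limit of the projection Grassmannian

## 1. Block-symmetric tensors and polynomials on symmetric matrices

Fix $n\ge 2$ and let $V=\mathbb C^n$ with the bilinear form $(x,y)=x^Ty$. Let $E=\mathrm{Sym}^2V\subset V\otimes V$ be the space of complex symmetric $n\times n$ matrices, and let $S=\mathbb C[P]=\bigoplus_k S_k$ be its coordinate ring, the polynomial ring in the entries $p_{ij}=p_{ji}$ of a symmetric matrix $P$. The whole lecture turns on one device: we replace a polynomial of degree $k$ in the $p_{ij}$ by a tensor with $2k$ indices, and an ideal by a condition on such tensors.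

Group the $2k$ positions of $V^{\otimes 2k}$ into the blocks $\{1,2\},\{3,4\},\dots,\{2k-1,2k\}$. Let $H_k\subset\mathfrak S_{2k}$ be the hyperoctahedral group, that is, all permutations of the positions that map blocks to blocks.

**Definition 1 (block-symmetric tensors).** $T_k=(V^{\otimes 2k})^{H_k}=(E^{\otimes k})^{\mathfrak S_k}\cong\mathrm{Sym}^k(\mathrm{Sym}^2V)$.

For $k=1$ these are the symmetric matrices. For $k=2$ they are the tensors $f_{ijkl}$ with $f_{ijkl}=f_{jikl}=f_{ijlk}=f_{klij}$.

The space $T_k$ is spanned by the powers $P^{\otimes k}$ with $P\in E$. Indeed, the coefficient of $t_1\cdots t_k$ in $(t_1P_1+\dots+t_kP_k)^{\otimes k}$ is the symmetrization of $P_1\otimes\cdots\otimes P_k$, up to a scalar. The span of the values of a vector-valued polynomial contains its coefficients, and the symmetrizations span $(E^{\otimes k})^{\mathfrak S_k}$.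

Define a pairing $S_k\times T_k\to\mathbb C$ on monomials by
$$\langle p_{i_1j_1}\cdots p_{i_kj_k},f\rangle=f_{i_1j_1i_2j_2\cdots i_kj_k}.\tag{1}$$
This is well defined because $f$ is $H_k$-invariant. For $f=P^{\otimes k}$ it gives
$$\langle g,P^{\otimes k}\rangle=g(P).\tag{2}$$
By (2), a form $g$ that pairs to zero with $T_k$ vanishes identically. Since $\dim S_k=\dim T_k$, the pairing is perfect. It is also invariant under $GL(V)$, which acts on $E$ by $P\mapsto gPg^T$ and on $S$ by the induced substitutions.

For a subspace $W\subset S_k$ let $W^\perp\subset T_k$ be its annihilator. Then $W^{\perp\perp}=W$, inclusions are reversed, and $(W+W')^\perp=W^\perp\cap W'^\perp$. If $X\subset E$ is a cone, then its vanishing ideal $I(X)$ is homogeneous, and (2) says that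
$$I(X)_k^\perp=\mathrm{span}\{P^{\otimes k}:P\in X\}.\tag{3}$$

**Definition 2 (traceless tensors).** For $1\le a<b\le N$ the contraction $C_{ab}:V^{\otimes N}\to V^{\otimes(N-2)}$ sets the indices in positions $a$ and $b$ equal and sums over them. The space of traceless tensors is $V^{[N]}=\bigcap_{a<b}\ker C_{ab}$.

For example, $V^{[2]}$ is the space of matrices of trace zero. If $v^Tv=0$, then $v^{\otimes N}$ is traceless.

Here is the ideal that the device is made for:
$$J=\langle P^2,\mathrm{trace}(P)\rangle,$$
where $P^2$ stands for its entries.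

**Lemma 1.** $J_k^\perp=T_k\cap V^{[2k]}$ for every $k\ge0$.

**Proof.** The space $J_k$ is spanned by the products of $\mathrm{trace}(P)$ with monomials of degree $k-1$ and of $(P^2)_{ij}=\sum_a p_{ia}p_{aj}$ with monomials of degree $k-2$. By (1), for $f\in T_k$,
$$\Big\langle \mathrm{trace}(P)\prod_{s\ge2}p_{i_sj_s},f\Big\rangle=\sum_a f_{aa\,i_2j_2\cdots},\qquad \Big\langle (P^2)_{ij}\prod_{s\ge3}p_{i_sj_s},f\Big\rangle=\sum_a f_{ia\,aj\,i_3j_3\cdots}.$$
The right-hand sides are the entries of $C_{12}f$ and of $C_{23}f$. So $f\in J_k^\perp$ if and only if $C_{12}f=0$ and, for $k\ge2$, $C_{23}f=0$. Now $H_k$ has exactly two orbits on unordered pairs of positions: pairs in one block, and pairs in different blocks. Since $f$ is $H_k$-invariant, $C_{ab}f$ agrees, up to reordering the remaining positions, with $C_{12}f$ in the first case and with $C_{23}f$ in the second. Hence $f\in J_k^\perp$ if and only if all contractions of $f$ vanish. $\square$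

For $n=2$ and $k=2$ we can see this by hand. The condition $C_{12}f=0$ reads $f_{1111}+f_{1122}=0$, $f_{1112}+f_{1222}=0$, $f_{1122}+f_{2222}=0$. The condition $C_{23}f=0$ reads $f_{1111}+f_{1212}=0$, $f_{1112}+f_{1222}=0$, $f_{1212}+f_{2222}=0$. The solutions form a plane, with free parameters $f_{1111}$ and $f_{1112}$. It is spanned by $v^{\otimes4}$ and $\bar v^{\otimes4}$ for the isotropic vectors $v=(1,i)$, $\bar v=(1,-i)$. So $\dim (S/J)_2=2$, and all of $J_2^\perp$ comes from isotropic vectors. The second observation is the germ of the proof.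

What is this for? The relations "$P^2=0$ and $\mathrm{trace}\,P=0$", which look awkward as polynomial equations, have become "all traces vanish". That is a condition whose $O(n)$-representation theory is completely known. We shall use it to decide whether $J$ is radical, and this in turn decides what a certain Gröbner degeneration of the Grassmannian looks like.

## 2. The projection Grassmannian and its initial ideal

A $d$-dimensional subspace of $\mathbb R^n$ is the same thing as the orthogonal projection onto it, a symmetric matrix with $P^2=P$ and trace $d$. The complexification of this picture is the projection Grassmannian, for $0\le d\le n$: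
$$\mathrm{pGr}(d,n)=\{P\in E:\ P^2=P,\ \mathrm{trace}(P)=d\}.$$
Its ideal $I_{n,d}\subset\mathbb C[P]$ is generated by the entries of $P^2-P$ together with $\mathrm{trace}(P)-d$. We take as known that $I_{n,d}$ is prime. All varieties in this lecture are complex affine subvarieties of $E$, unless they are visibly projective.

**Definition 3 (initial ideal for total degree).** For an ideal $I\subset S$, the initial ideal $\mathrm{in}(I)$ is generated by the highest-degree homogeneous components of all elements of $I$.

One can picture $\mathrm{in}(I)$ as a limit. If $f=f_k+f_{k-1}+\cdots$ with $f_j\in S_j$, then the equation that $Q=\varepsilon P$ satisfies when $f(P)=0$ is $f_k(Q)+\varepsilon f_{k-1}(Q)+\varepsilon^2f_{k-2}(Q)+\cdots=0$, and at $\varepsilon=0$ only $f_k$ survives. We rescale the variety toward the origin and pass to the limit; $\mathrm{in}(I)$ is the ideal of that limit.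

The top components of degree $k$ of elements of $I$, together with $0$, form the space $\mathrm{in}(I)_k$, and taking top components gives $I_{\le k}/I_{\le k-1}\cong\mathrm{in}(I)_k$. Hence
$$\dim (S/I)_{\le k}=\sum_{j\le k}\dim(S/\mathrm{in}(I))_j,\qquad\text{so}\qquad \dim V(\mathrm{in}(I))=\dim V(I),\tag{4}$$
because the dimension of an affine variety is the degree of its affine Hilbert polynomial.

The question is posed in Devriendt, Friedman, Reinke and Sturmfels, "The Two Lives of the Grassmannian", arXiv:2401.03684 (2024). Prove or disprove: for $d=\lfloor n/2\rfloor$ the limit of $\mathrm{pGr}(d,n)$ is the variety of symmetric matrices whose square is zero; the initial ideal is $\langle P^2,\mathrm{trace}(P)\rangle$; this ideal is radical for every $n\ge2$, but it is not prime whenever $n$ is even. The statement is true. We prove a version for all $d\le n/2$. Put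
$$J_d=J+\langle (d+1)\times(d+1)\text{ minors of }P\rangle,\qquad X_d=\{P\in E:\ P^2=0,\ \mathrm{rank}\,P\le d\}.$$
If $P^2=0$, then $P$ is nilpotent, so $\mathrm{trace}\,P=0$; and $\mathrm{im}\,P\subset\ker P$, so $\mathrm{rank}\,P\le n/2$. Hence $V(J_d)=X_d$ and $V(J)=X_{\lfloor n/2\rfloor}=\{P\in E:P^2=0\}$.

**Theorem 1.** Let $0\le d\le n/2$.

1. $J_d$ is radical, so $J_d=I(X_d)$. For $d=\lfloor n/2\rfloor$ we have $J_d=J$.
2. $\mathrm{in}(I_{n,d})=\mathrm{in}(I_{n,n-d})=J_d$.
3. $J_d$ is prime if $2d<n$. If $n=2d$, then $J_d$ is not prime: $X_d$ has exactly two irreducible components.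

Taking $d=\lfloor n/2\rfloor$ gives every assertion of the question: the initial ideal is $J$, its variety is $\{P:P^2=0\}$, it is radical for all $n\ge2$, not prime for $n$ even, and prime for $n$ odd.

## 3. Rank one, and $n=2,3$, by hand

Let $n=2$ and write $P=\begin{pmatrix}a&b\\b&c\end{pmatrix}$. The entries of $P^2$ are $a^2+b^2$, $b(a+c)$, $b^2+c^2$. Modulo the trace $a+c$ they become $a^2+b^2$, $0$, $a^2+b^2$, so $J=\langle a+c,\ a^2+b^2\rangle$. This is radical and not prime, since $a^2+b^2=(a+ib)(a-ib)$. For $d=1$ we find in the same way $I_{2,1}=\langle a+c-1,\ a^2+b^2-a\rangle$. If $f\in I_{2,1}$ has degree $k$ and top component $f_k$, substitute $c=1-a$. The result is a multiple of $a^2+b^2-a$ in $\mathbb C[a,b]$ whose degree-$k$ part is $f_k(a,b,-a)$, so $a^2+b^2$ divides $f_k(a,b,-a)$. Hence $f_k\in J$, and $\mathrm{in}(I_{2,1})=J$.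

Now $d=0$ with the same $n=2$. The top components of the given generators of $I_{2,0}$ are the same as before. But $b(a+c-1)-b(a+c)=-b$, so $b\in I_{2,0}$; then $c=-a$ modulo $I_{2,0}$ gives $a^2-a$ and $a^2+a$, so $a\in I_{2,0}$ and $\mathrm{in}(I_{2,0})=\langle a,b,c\rangle\ne J$. This is a general warning: the top components of the generators never see $d$. Any proof that $\mathrm{in}(I_{n,d})=J$ must use that $d$ is the middle value.

For $d=1$ and any $n\ge2$, radicality is a computation. We use the following fact.

**(F3)** The ideal of $(d+1)$-minors of a generic symmetric matrix is prime (Kutz 1974; De Concini–Procesi 1976; Weyman, *Cohomology of Vector Bundles and Syzygies*, §6.3).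

Each $p_{ia}p_{aj}-p_{ij}p_{aa}$ is zero or a $2$-minor up to sign, so modulo the $2$-minors $(P^2)_{ij}\equiv p_{ij}\,\mathrm{trace}(P)$. Hence $J_1=\langle 2\text{-minors},\mathrm{trace}(P)\rangle$. By (F3) the $2$-minors generate the kernel of $p_{ij}\mapsto x_ix_j$, because every symmetric matrix of rank at most $1$ is of the form $xx^T$. So, with $R=\mathbb C[x_1,\dots,x_n]$ and $q=x_1^2+\dots+x_n^2$, the ring $S/J_1$ is the even-degree part of $R/qR$ (as $q$ is even, $qR\cap R^{\mathrm{ev}}=qR^{\mathrm{ev}}$). For $n\ge3$ the quadric $q$ is irreducible and $J_1$ is prime. For $n=2$, $q=(x_1+ix_2)(x_1-ix_2)$ is squarefree, so $J_1$ is radical; it is not prime, since $x_1(x_1+ix_2)\cdot x_1(x_1-ix_2)=x_1^2q$.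

For $n=3$ we also have $J=J_1$. The adjugate is $\mathrm{adj}(P)=P^2-\mathrm{trace}(P)P+e_2(P)\cdot 1$ with $e_2(P)=\frac12(\mathrm{trace}(P)^2-\mathrm{trace}(P^2))$, so all $2$-minors lie in $J$.

## 4. The squeeze $J_d\subset\mathrm{in}(I_{n,d})\subset I(X_d)$ and the missing minors

Let $0\le d\le n/2$ and $I=I_{n,d}$.

**Step: the inclusion $J_d\subset\mathrm{in}(I)$.** This is the easy half of part 2. The top components of the entries of $P^2-P$ and of $\mathrm{trace}(P)-d$ are the entries of $P^2$ and $\mathrm{trace}(P)$. An idempotent of trace $d$ has rank $d$, so the $(d+1)$-minors vanish on $\mathrm{pGr}(d,n)$. Since $I$ is prime, it is the full vanishing ideal and contains these minors. They are homogeneous, so they lie in $\mathrm{in}(I)$. $\square$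

A sensible plan is now to compare zero sets. By (4), $V(\mathrm{in}(I))$ is a closed subset of $X_d$ of dimension $\dim\mathrm{pGr}(d,n)$, and one expects it to be all of $X_d$. But equality of zero sets only gives $\mathrm{in}(I)\subset I(X_d)$. To conclude that $J_d=\mathrm{in}(I)$ we need $J_d=I(X_d)$, that is, that $J_d$ is radical. Zero sets cannot show this: $\langle P^2\rangle$ without the trace has the same zero set as $J$, but it contains no linear form, whereas $\mathrm{trace}(P)$ vanishes there; so $\langle P^2\rangle$ is not radical.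

For $d=\lfloor n/2\rfloor$ there is a sharp test. The $(\lfloor n/2\rfloor+1)$-minors lie in $\mathrm{in}(I)$, so they must lie in $J$ if the statement is true. One first tries the method of $n=3$. The Cayley–Hamilton form of the adjugate writes $\pm\mathrm{adj}(P)$ as $P^{n-1}-e_1P^{n-2}+\dots\pm e_{n-2}P\mp e_{n-1}\cdot1$, where $e_j$ are the coefficients of the characteristic polynomial. For $j\ge1$ Newton's identities express $e_j$ by the $\mathrm{trace}(P^i)$ with $i\ge1$, without constant term, so $e_j\in J$. For $n\ge3$ also $P^{n-1}$ has entries in $J$. Hence all $(n-1)$-minors lie in $J$, which is what we need for $n=3$ and $n=4$. For $n=5$ we need all $3$-minors, and the adjugate only provides $4$-minors. Here the method stops.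

The tensors of Section 1 get past this point. Decompose $J_k^\perp=T_k\cap V^{[2k]}$ under $O(n)$. It turns out to be a sum of pairwise distinguishable irreducible pieces, and the pieces are so few that two things happen. The minors are forced into $J$, because the tensors they would have to pair with do not exist. And $J_d$ is radical, because an irreducible piece is reached as soon as it contains one nonzero tensor coming from a point of $X_d$.

## 5. The $O(n)$-decomposition of $J_k^\perp$

For a partition $\mu$ of $N$ write $\ell(\mu)$ for its number of parts, $M_\mu$ for the irreducible $\mathfrak S_N$-module, $c_\mu$ for a Young symmetrizer, and $S_\mu W\cong c_\mu W^{\otimes N}$ for the Schur functor. For $\lambda\vdash k$ put $2\lambda=(2\lambda_1,2\lambda_2,\dots)\vdash 2k$. We use two textbook facts.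

**(F1)** For $\dim W<\infty$, functorially in $W$, $\mathrm{Sym}^k(\mathrm{Sym}^2W)=\bigoplus_{\lambda\vdash k}S_{2\lambda}W$, and $S_\mu W\ne0$ if and only if $\ell(\mu)\le\dim W$ (Weyman, *Cohomology of Vector Bundles and Syzygies*, Prop. 2.3.8). Moreover $V^{\otimes N}=\bigoplus_{\mu\vdash N}S_\mu V\otimes M_\mu$ (Schur–Weyl duality).

For instance $\mathrm{Sym}^2(\mathrm{Sym}^2W)=S_{(4)}W\oplus S_{(2,2)}W$; for $\dim W=2$ the dimensions are $6=5+1$.

**(F2)** (Weyl; Fulton–Harris, *Representation Theory*, Thm 19.19.) For $\mu\vdash N$ the space $S_{[\mu]}V:=V^{[N]}\cap c_\mu V^{\otimes N}$ is zero or an irreducible $O(n)$-module. It is nonzero if and only if the sum of the lengths of the first two columns of $\mu$ is at most $n$.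

For instance $S_{[(2)]}V$ is the space of symmetric matrices of trace zero. The module $S_{[(2,2)]}V$, whose two columns both have length $2$, is zero for $n\le3$ and nonzero for $n\ge 4$.

**Step: splitting $T_k$.** The aim is to label the pieces of $T_k$ by operators that respect tracelessness. Let $z_\mu=\frac{\dim M_\mu}{N!}\sum_\sigma\chi_\mu(\sigma)\,\sigma$ be the central idempotent of $M_\mu$ in $\mathbb C[\mathfrak S_N]$, $N=2k$. It acts on $V^{\otimes 2k}$ as the projection onto the $GL(V)$-isotypic part of type $S_\mu V$. Being central, it commutes with the projector $\frac1{|H_k|}\sum_{h\in H_k}h$ onto $T_k$, so it preserves $T_k$. By (F1),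
$$T_k=\bigoplus_{\lambda\vdash k}T_\lambda,\qquad T_\lambda:=z_{2\lambda}T_k\cong S_{2\lambda}V.$$
The same applies to a subspace $L\subset V$. Put $T_k(L)=T_k\cap L^{\otimes2k}=\mathrm{span}\{P^{\otimes k}:P\in\mathrm{Sym}^2L\}$ and $T_\lambda(L)=z_{2\lambda}T_k(L)$. Since $L^{\otimes 2k}$ is stable under $\mathfrak S_{2k}$, we have $T_\lambda(L)\subset T_\lambda\cap T_k(L)$. By (F1) for $W=L$,
$$T_k(L)=\bigoplus_\lambda T_\lambda(L),\qquad T_\lambda(L)\cong S_{2\lambda}L,\quad\text{nonzero if and only if }\ell(\lambda)\le\dim L.\tag{5}$$

**Lemma 2.** $J_k^\perp=\bigoplus_{\lambda\vdash k}\bigl(T_\lambda\cap V^{[2k]}\bigr)$. The summand $T_\lambda\cap V^{[2k]}\cong S_{[2\lambda]}V$ is an irreducible $O(n)$-module if $\ell(\lambda)\le n/2$, and it is $0$ otherwise.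

**Proof.** Permuting positions permutes the contractions, so $V^{[2k]}$ is $\mathfrak S_{2k}$-stable. Hence every $z_{2\lambda}$ preserves $T_k\cap V^{[2k]}$, which is $J_k^\perp$ by Lemma 1. This gives the decomposition.

Now fix $\lambda$ and put $\mu=2\lambda$. If $T_\lambda=0$, then $S_\mu V=0$, so $\ell(\lambda)>n\ge n/2$ and there is nothing to show. Let $T_\lambda\neq0$. Both $T_\lambda$ and $c_\mu V^{\otimes 2k}$ are $GL(V)$-submodules of $S_\mu V\otimes M_\mu\subset V^{\otimes2k}$ isomorphic to the irreducible module $S_\mu V$. By Schur's lemma they are $S_\mu V\otimes w$ and $S_\mu V\otimes w_0$ with nonzero $w,w_0\in M_\mu$. Since $M_\mu$ is irreducible, there are $a,b\in\mathbb C[\mathfrak S_{2k}]$ with $aw_0=w$ and $bw=w_0$. They induce mutually inverse $GL(V)$-isomorphisms between $S_\mu V\otimes w_0$ and $S_\mu V\otimes w$, and both preserve $V^{[2k]}$. So they restrict to mutually inverse isomorphisms between $c_\mu V^{\otimes 2k}\cap V^{[2k]}=S_{[2\lambda]}V$ and $T_\lambda\cap V^{[2k]}$. These are $O(n)$-maps. The first two columns of $2\lambda$ both have length $\ell(\lambda)$,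 so (F2) applies with the condition $2\ell(\lambda)\le n$. $\square$

## 6. Rank conditions as length conditions on $\lambda$

**Lemma 3.** For $0\le d\le n/2$,
$$(J_d)_k^\perp=\bigoplus_{\lambda\vdash k,\ \ell(\lambda)\le d}\bigl(T_\lambda\cap V^{[2k]}\bigr).$$
In particular $J_{\lfloor n/2\rfloor}=J$.

**Proof.** Let $M$ be the ideal of $(d+1)$-minors. By (F3) it is the vanishing ideal of the cone $\{\mathrm{rank}\,P\le d\}$. A symmetric matrix whose image lies in $L$ lies in $(L\otimes V)\cap(V\otimes L)=L\otimes L$, hence in $\mathrm{Sym}^2L$. So the cone is the union of the spaces $\mathrm{Sym}^2L$ with $\dim L=d$, and by (3) and (5)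
$$M_k^\perp=\sum_{\dim L=d}T_k(L)=\sum_{\dim L=d}\ \bigoplus_{\ell(\lambda)\le d}T_\lambda(L).$$
This space is $GL(V)$-stable, it is contained in $\bigoplus_{\ell(\lambda)\le d}T_\lambda$, and it meets each irreducible $T_\lambda$ with $\ell(\lambda)\le d$ nontrivially. So $M_k^\perp=\bigoplus_{\ell(\lambda)\le d}T_\lambda$. Since $(J_d)_k=J_k+M_k$, its annihilator is $J_k^\perp\cap M_k^\perp$. Both are direct sums of their parts in the $T_\lambda$, and Lemma 2 gives the formula.

For $d=\lfloor n/2\rfloor$ the omitted summands of $J_k^\perp$ have $\ell(\lambda)>n/2$ and are zero by Lemma 2. So $(J_d)_k^\perp=J_k^\perp$ for all $k$, and $J_d=J$. $\square$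

In particular, for $n=5$ the $3$-minors do lie in $J$, although we have written no formula for them.

## 7. Radicality from a single isotropic subspace

"Isotropic" always means totally isotropic: $L$ is isotropic if $(x,y)=0$ for all $x,y\in L$. Isotropic subspaces of every dimension $d\le n/2$ exist; with the standard basis $u_1,\dots,u_n$ of $V$, take the span of $u_1+iu_2,\ u_3+iu_4,\dots$

**Proposition 4.** For $0\le d\le n/2$, $J_d=I(X_d)$. In particular $J_d$ is radical.

**Proof.** We show that every piece in Lemma 3 is reached by points of $X_d$. Since $J_d\subset I(X_d)$, the space $I(X_d)_k^\perp$ is contained in $(J_d)_k^\perp$. It is $O(n)$-stable because $X_d$ is.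

Let $L$ be isotropic of dimension $d$. A matrix $P=\sum c_{ij}v_iv_j^T\in\mathrm{Sym}^2L$, $v_i\in L$, satisfies $P^2=0$ because all $v_j^Tv_{i}=0$, and $\mathrm{rank}\,P\le d$. So $\mathrm{Sym}^2L\subset X_d$, and by (3) $T_k(L)\subset I(X_d)_k^\perp$. Let $\lambda\vdash k$ with $\ell(\lambda)\le d$. By (5), $0\ne T_\lambda(L)\subset T_k(L)$. Moreover $T_\lambda(L)\subset T_\lambda\cap V^{[2k]}$, since every contraction vanishes on $L^{\otimes2k}$. So the $O(n)$-stable space $I(X_d)_k^\perp$ meets the module $T_\lambda\cap V^{[2k]}$ nontrivially. This module is irreducible by Lemma 2, hence $I(X_d)_k^\perp$ contains it. This holds for all such $\lambda$, so Lemma 3 gives $I(X_d)_k^\perp\supset(J_d)_k^\perp$. Therefore equality holds in every degree and $I(X_d)=J_d$. $\square$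

With Lemma 3 this proves part 1 of Theorem 1.

## 8. Components and dimension of $X_d$

**(F4)** (Witt's theorem.) Isometries between subspaces of $V$ extend to elements of $O(n)$, and every isotropic subspace lies in one of dimension $\lfloor n/2\rfloor$.

Let $0\le d\le n/2$, let $L_0$ be isotropic of dimension $d$, and put $X_d^+=SO(n)\cdot\mathrm{Sym}^2L_0$. Note that $g\cdot\mathrm{Sym}^2L=\mathrm{Sym}^2(gL)$. Let $OG(d,n)$ be the variety of isotropic $d$-spaces, closed in the Grassmannian. By (F4), $O(n)$ acts on it transitively, because any linear isomorphism between isotropic spaces is an isometry.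

**Step (a): $X_d=O(n)\cdot\mathrm{Sym}^2L_0$.** This replaces the equations by an orbit description. Let $P\in X_d$. Since $(Px)^T(Py)=x^TP^2y=0$, the image of $P$ is isotropic, of dimension at most $d$. By (F4) it lies in an isotropic $L$ with $\dim L=d$, and $P\in\mathrm{Sym}^2(\mathrm{im}\,P)\subset\mathrm{Sym}^2L$. By transitivity $L=gL_0$ for some $g\in O(n)$. The reverse inclusion was shown in Section 7.

**Step (b): the candidates for components.** The set $X_d^+$ is the image of the irreducible variety $SO(n)\times\mathrm{Sym}^2L_0$, so it is irreducible. It is closed, for the following reason. There are at most two $SO(n)$-orbits on $OG(d,n)$, and if there are two, an element of determinant $-1$ exchanges them, so they have equal dimension. The boundary of an orbit consists of orbits of smaller dimension, so each $SO(n)$-orbit $B$ is closed in $OG(d,n)$, hence projective. Let $B$ be the orbit of $L_0$. Then $X_d^+$ is the image of the closed set $\{(L,P)\in B\times E:\mathrm{im}\,P\subset L\}$ under the projection to $E$, and it is closed because $B$ is projective. Now let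 $h\in O(n)$ with $\det h=-1$. By (a), $X_d=X_d^+\cup hX_d^+$. These two closed irreducible sets have the same dimension, so they are the irreducible components of $X_d$, possibly equal, and $O(n)$ permutes the components transitively.

**Step (c): $\dim X_d=d(n-d)$.** This number will be matched with $\dim\mathrm{pGr}(d,n)$. The matrices of rank $d$ are open and dense in $X_d$, because they are so in $\mathrm{Sym}^2L_0$. A symmetric matrix of rank $d$ can be written $P=AA^T$ with $A\in\mathbb C^{n\times d}$ of rank $d$. As $A$ is injective and $A^T$ surjective, $P^2=A(A^TA)A^T=0$ is equivalent to $A^TA=0$. So the rank-$d$ locus is the image of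
$$Y=\{A\in\mathbb C^{n\times d}:\ \mathrm{rank}\,A=d,\ A^TA=0\}.$$
If $AA^T=A'A'^T$ with both of rank $d$, the images agree, so $A'=Ag$ with $g\in GL(d)$, and $Agg^TA^T=AA^T$ forces $gg^T=1$. So the fibers of $A\mapsto AA^T$ on $Y$ are the orbits of right multiplication by $O(d)$. The differential of $A\mapsto A^TA$ at a matrix $A$ of rank $d$ is $B\mapsto B^TA+A^TB$. It is onto the symmetric $d\times d$ matrices: given a symmetric $C$, choose $B$ with $A^TB=\frac12C$. So $\dim Y=nd-\binom{d+1}2$, and
$$\dim X_d=nd-\binom{d+1}2-\binom d2=d(n-d).$$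

**Step (d): if $2d<n$, then $X_d$ is irreducible.** The quotient $L_0^\perp/L_0$ carries a nondegenerate form and has dimension $n-2d>0$. So there is $w\in L_0^\perp$ with $(w,w)\ne0$. The reflection $h(x)=x-2\frac{(x,w)}{(w,w)}w$ fixes $L_0$ pointwise and has determinant $-1$. As $h\,SO(n)=SO(n)\,h$, we get $hX_d^+=SO(n)\,h\cdot\mathrm{Sym}^2L_0=X_d^+$. Note also that $SO(n)$ is then transitive on $OG(d,n)$.

**Step (e): if $n=2d$, then $X_d$ has exactly two components.** First, an element $u\in O(n)$ with $uL_0=L_0$ has determinant $1$. Indeed $L_0=L_0^\perp$, the form identifies $V/L_0$ with $L_0^*$, and so $\det u=\det(u|_{L_0})\cdot\det(u|_{L_0})^{-1}=1$. Suppose now that $hX_d^+=X_d^+$ with $\det h=-1$. Take $P\in\mathrm{Sym}^2(hL_0)$ of rank $d$; it lies in $hX_d^+$. Then $P\in\mathrm{Sym}^2(gL_0)$ for some $g\in SO(n)$, and comparing images, $hL_0=\mathrm{im}\,P=gL_0$. So $u=g^{-1}h$ stabilizes $L_0$ and has determinant $-1$, a contradiction. Note also that $OG(d,2d)$ has exactly two $SO(n)$-orbits.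

A radical ideal is prime exactly when its variety is irreducible. So (d), (e) and part 1 prove part 3 of Theorem 1. For $n=2$, $d=1$ the two components are the lines spanned by $vv^T$ and $\bar v\bar v^T$ with $v=(1,i)$, in agreement with Section 3.

## 9. Equality of $\mathrm{in}(I_{n,d})$ and $J_d$

**Step: reduction to $d\le n/2$.** The substitution $P\mapsto1-P$ carries $I_{n,d}$ to $I_{n,n-d}$, because $(1-P)^2-(1-P)=P^2-P$ and $\mathrm{trace}(1-P)-d=(n-d)-\mathrm{trace}(P)$. On top components it acts by $P\mapsto-P$, which multiplies a form by $\pm1$. So $\mathrm{in}(I_{n,d})=\mathrm{in}(I_{n,n-d})$. Let $d\le n/2$ and $I=I_{n,d}$. We know $J_d\subset\mathrm{in}(I)$ from Section 4.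

**Step: the dimension of $\mathrm{pGr}(d,n)$.** It must equal $\dim X_d$ for the squeeze to work. Let $P\in\mathrm{pGr}(d,n)$. If $y\in\ker P$, then $(Px,y)=(x,Py)=0$, so $\mathrm{im}\,P$ and $\ker P$ are orthogonal. They are complementary because $P$ is idempotent, hence both are nondegenerate. Two nondegenerate subspaces of dimension $d$ are isometric over $\mathbb C$. By (F4) an isometry of the images extends to $O(n)$, and it carries the orthogonal complements, the kernels, to each other. So $\mathrm{pGr}(d,n)$ is a single $O(n)$-orbit, with stabilizer $O(d)\times O(n-d)$, and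
$$\dim\mathrm{pGr}(d,n)=\binom n2-\binom d2-\binom{n-d}2=d(n-d).$$

**Step: $V(\mathrm{in}(I))=X_d$.** For $g\in O(n)$ the matrix $P^2-P$ transforms to $g(P^2-P)g^T$ and the trace is invariant, so $I$ is $O(n)$-stable. As $O(n)$ acts by linear substitutions, $\mathrm{in}(I)$ is $O(n)$-stable too. By (4) and the previous step, $V(\mathrm{in}(I))$ is a closed $O(n)$-stable subset of $V(J_d)=X_d$ of dimension $d(n-d)=\dim X_d$. An irreducible closed subset of $X_d$ of full dimension is a component of $X_d$. So $V(\mathrm{in}(I))$ contains a component, and by Step (b) of Section 8 it contains all of $X_d$.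

**Step: conclusion.** Using Proposition 4 for the last equality,
$$J_d\subset\mathrm{in}(I)\subset I(V(\mathrm{in}(I)))=I(X_d)=J_d .$$
So $\mathrm{in}(I_{n,d})=J_d$, which is part 2 of Theorem 1. The theorem is proved, and with $d=\lfloor n/2\rfloor$, where $J_d=J$, the question is answered. $\square$

## 10. All $d$: the initial ideal and its Hilbert function

The same decomposition gives much more.

**Theorem 2.** For $0\le d\le n$ put $r=\min(d,n-d)$.

1. $\mathrm{in}(I_{n,d})=J_r$, which is radical. It equals $\langle P^2,\mathrm{trace}(P)\rangle$ if and only if $d\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$, and it is prime if and only if $n\ne2d$.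
2. As $O(n)$-modules, $(S/\mathrm{in}(I_{n,d}))_k\cong\bigoplus_{\lambda\vdash k,\,\ell(\lambda)\le r}S_{[2\lambda]}V$. Hence $\dim(S/\mathrm{in}(I_{n,d}))_k=\sum_{\lambda\vdash k,\,\ell(\lambda)\le r}\dim S_{[2\lambda]}V$.
3. If $2r<n$, then $X_r$ is normal with rational singularities. If $n=2m$ and $r=m$, then $X_m=X^+\cup X^-$ with both components normal with rational singularities, and $I(X^+)+I(X^-)=J_{m-1}=I(X_{m-1})$; that is, the scheme-theoretic intersection of the components is the reduced variety $X_{m-1}$, of codimension one in each.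
4. $S/\mathrm{in}(I_{n,d})$ is Cohen–Macaulay for all $n,d$. The closure of $\mathrm{pGr}(d,n)$ in $\mathbb P(E\oplus\mathbb C)$ is arithmetically Cohen–Macaulay.

**Proof of part 1.** Theorem 1 gives $\mathrm{in}(I_{n,d})=J_r$, its radicality, and primality exactly for $n\ne 2r$, which is the same as $n\ne2d$. If $r=\lfloor n/2\rfloor$, that is $d\in\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$, then $J_r=J$. If $r<\lfloor n/2\rfloor$, then $X_{\lfloor n/2\rfloor}$ contains matrices of rank $\lfloor n/2\rfloor>r$, so $X_r\subsetneq X_{\lfloor n/2\rfloor}$ and $J_r\neq J$. $\square$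

**Proof of part 2.** By Lemmas 2 and 3, $(S/J_r)_k$ is dual to $(J_r)_k^\perp\cong\bigoplus_{\ell(\lambda)\le r}S_{[2\lambda]}V$. So we must see that $S_{[2\lambda]}V\cong T_\lambda\cap V^{[2k]}$ is self-dual. This subspace of $V^{\otimes2k}$ is defined over $\mathbb R$: the contractions, $H_k$, and the idempotent $z_{2\lambda}$ (symmetric groups have integer characters) are all real. The $O(n)$-invariant form on $V^{\otimes 2k}$ induced by $x^Ty$ is positive definite on real tensors. So it is positive definite on the real points of the subspace, hence nondegenerate on the subspace itself. An invariant nondegenerate form gives the self-duality. $\square$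

As a check, let $n=4$, $d=2$, $k=2$. The sum is $\dim S_{[(4)]}V+\dim S_{[(2,2)]}V$. The first module consists of traceless symmetric tensors, equivalently harmonic quartics in $4$ variables, of dimension $\binom73-\binom53=25$. On the other side, modulo the trace there are $9$ variables, $45$ quadratic monomials, and ten entries of $P^2$. These ten are linearly independent modulo the trace. Suppose $C$ is symmetric and $\mathrm{trace}(CP^2)=0$ for all $P$ of trace zero, and let $E_{ab}$ be the matrix units. Then $P=E_{ab}+E_{ba}$ gives $C_{aa}+C_{bb}=0$ for all $a\ne b$, so all $C_{aa}=0$; and the coefficient of $t$ for $P=E_{aa}-E_{bb}+t(E_{ac}+E_{ca})$ gives $2C_{ac}=0$. So $\dim(S/J)_2=35$, and $\dim S_{[(2,2)]}V=10$.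

## 11. Desingularization by $\mathrm{Sym}^2$ of the tautological bundle

We prove the first halves of part 3 of Theorem 2. Recall that a variety $X$ has rational singularities if it is normal and there is a proper birational map $q:Z\to X$ with $Z$ smooth and $R^iq_*\mathcal O_Z=0$ for $i>0$; such an $X$ is Cohen–Macaulay (Kempf). We also need the following form of a textbook theorem.

**(F5)** (Borel–Weil–Bott, dominant case.) Let $G$ be connected reductive, $Q\subset G$ a parabolic subgroup containing a Borel subgroup $G_+$, and $N$ an irreducible $Q$-module whose highest weight $\omega$ with respect to $G_+$ is dominant for $G$. Let $\mathcal N^*$ be the homogeneous bundle on $G/Q$ whose fiber at the base point is $N^*$. Then $H^i(G/Q,\mathcal N^*)=0$ for $i>0$, and $H^0(G/Q,\mathcal N^*)$ is dual to the irreducible $G$-module of highest weight $\omega$.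

For $SL_2$ acting on $\mathbb P^1$ and $N$ the line $\langle e_1\rangle$, this says that $\mathcal O(1)$ has sections $V^*$ and no higher cohomology.

Let $G=SO(n)$ and $0\le d\le n/2$. Let $B$ be a $G$-orbit on $OG(d,n)$; by Section 8 it is all of $OG(d,n)$ if $2d<n$, and one of two orbits if $2d=n$. It is smooth and projective. Let $\mathcal R\subset V\otimes\mathcal O_B$ be the tautological bundle, let
$$Z=\{(L,P)\in B\times E:\ P\in\mathrm{Sym}^2L\}$$
be the total space of $\mathrm{Sym}^2\mathcal R$, let $q:Z\to E$ be the projection, and let $X=q(Z)$, an irreducible component of $X_d$.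

**Step: $q:Z\to X$ is a resolution of singularities.** $Z$ is a vector bundle over the smooth irreducible variety $B$, so it is smooth and irreducible, and $q$ is proper because $B$ is projective. Over the open dense set of matrices of rank $d$ in $X$, a point $(L,P)$ of $Z$ has $L=\mathrm{im}\,P$, and $P\mapsto(\mathrm{im}\,P,P)$ is a morphism because the rank is constant there. So $q$ is an isomorphism over this set, hence birational.

**Step: coordinates and weights.** We prepare the use of (F5). Let $m=\lfloor n/2\rfloor$ and choose a basis $e_{\pm1},\dots,e_{\pm m}$ of $V$, together with $e_0$ if $n$ is odd, such that $(e_i,e_{-j})=\delta_{ij}$, $(e_i,e_j)=(e_{-i},e_{-j})=0$ for $i,j>0$, and $e_0$ is a unit vector orthogonal to the rest. Let $\pm\varepsilon_i$ be the weight of $e_{\pm i}$. Take the Borel subalgebra of $\mathfrak{so}(n)$ with positive roots $\varepsilon_i\pm\varepsilon_j$ $(i<j)$, and $\varepsilon_i$ if $n$ is odd. Its root vectors are: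

- for $\varepsilon_i-\varepsilon_j$: $e_j\mapsto e_i$, $e_{-i}\mapsto-e_{-j}$;
- for $\varepsilon_i+\varepsilon_j$: $e_{-j}\mapsto e_i$, $e_{-i}\mapsto-e_j$;
- for $\varepsilon_i$ ($n$ odd): $e_0\mapsto e_i$, $e_{-i}\mapsto-e_0$;

with all other basis vectors sent to $0$. One checks $(Xu,v)+(u,Xv)=0$ on basis vectors; for the first kind, for example, $(Xe_j,e_{-i})+(e_j,Xe_{-i})=1-1=0$. From the list, this Borel subalgebra stabilizes $\langle e_1,\dots,e_d\rangle$ for $d\le m$ and acts on it by upper triangular matrices in the ordered basis. If $n=2m$, it also stabilizes $\langle e_1,\dots,e_{m-1},e_{-m}\rangle$ and is upper triangular there in this ordered basis: since $i<j\le m$, the vector $e_{-m}$ is moved only by the root vectors for $\varepsilon_i+\varepsilon_m$, to $e_i$ with $i<m$.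

We may take as base point $L=\langle e_1,\dots,e_d\rangle$ if $2d<n$. If $n=2d=2m$, we take one of
$$L^{\pm}=\langle e_1,\dots,e_{m-1},e_{\pm m}\rangle .$$
The orthogonal map exchanging $e_m$ and $e_{-m}$ has determinant $-1$ and exchanges $L^+$ and $L^-$. By Step (e) of Section 8, $L^+$ and $L^-$ are in different $G$-orbits: if $gL^+=L^-$ with $g\in G$, then $g^{-1}$ followed after the exchange would stabilize $L^+$ with determinant $-1$.

Let $Q\subset G$ be the stabilizer of the base point $L$. It is parabolic, as $B$ is projective, and $B=G/Q$. The map $Q\to GL(L)$ is surjective: by (F4) each element of $GL(L)$ extends to $O(n)$; if $2d<n$, we may correct the determinant by a reflection that fixes $L$ pointwise, and if $2d=n$, the determinant is $1$ automatically. So for $\ell(\lambda)\le d$ the $Q$-module $S_{2\lambda}L$ is irreducible. By the upper triangular action its highest weight is $(2\lambda_1,\dots,2\lambda_d,0,\dots,0)$, respectively $(2\lambda_1,\dots,2\lambda_{m-1},\pm2\lambda_m)$ for $L=L^\pm$. These weights are dominant, since dominance means $\omega_1\ge\dots\ge\omega_m\ge0$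 for $n$ odd and $\omega_1\ge\dots\ge\omega_{m-1}\ge|\omega_m|$ for $n$ even. (For $n=2$, $G$ is a torus, $B$ is a point, and (F5) is trivial.)

**Step: cohomology of $Z$.** The projection $Z\to B$ is affine, with functions $\mathrm{Sym}^\bullet(\mathrm{Sym}^2\mathcal R^*)$ along the fibers. By (F1), applied functorially,
$$H^i(Z,\mathcal O_Z)=\bigoplus_kH^i\bigl(B,\mathrm{Sym}^k(\mathrm{Sym}^2\mathcal R^*)\bigr)=\bigoplus_{\ell(\lambda)\le d}H^i(B,S_{2\lambda}\mathcal R^*).$$
By (F5) with $N=S_{2\lambda}L$, this vanishes for $i>0$, and each $H^0(B,S_{2\lambda}\mathcal R^*)$ is an irreducible $G$-module.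

**Step: $\mathbb C[X]=H^0(Z,\mathcal O_Z)$.** We show that every global function on $Z$ is the restriction of a polynomial. The pullback $S_k\to H^0(Z,\mathcal O_Z)_k$ is induced by $V^*\to\mathcal R^*$. By functoriality of (F1) it is the direct sum of $G$-maps
$$\phi_\lambda:S_{2\lambda}V^*\to H^0(B,S_{2\lambda}\mathcal R^*).$$
For $\ell(\lambda)\le d$, follow $\phi_\lambda$ by restriction to the fiber at $L\in B$. The composition is the surjection $S_{2\lambda}V^*\to S_{2\lambda}L^*\ne0$. So $\phi_\lambda\ne0$, and by irreducibility of the target $\phi_\lambda$ is surjective. Hence $S\to H^0(Z,\mathcal O_Z)$ is onto. Its kernel is $I(X)$, since $Z\to X$ is surjective and $Z$ is reduced. So $\mathbb C[X]=H^0(Z,\mathcal O_Z)$.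

**Step: conclusion.** An element of the fraction field of $\mathbb C[X]$ that is integral over $\mathbb C[X]$ is a rational function on the smooth variety $Z$ integral over all its local rings. So it is regular on $Z$, hence in $\mathbb C[X]$, and $X$ is normal. Since $X$ is affine, the vanishing of $H^i(Z,\mathcal O_Z)$ gives $R^iq_*\mathcal O_Z=0$ for $i>0$. So $X$ has rational singularities and is Cohen–Macaulay. For $2r<n$ this is the claim on $X_r$; for $n=2m$ it is the claim on the two components of $X_m$.

## 12. The intersection of the two components for $n=2m$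

Let $n=2m$, $G=SO(2m)$, and $X^\pm=G\cdot\mathrm{Sym}^2L^\pm$, the two components of $X_m$, with $I^\pm=I(X^\pm)$. Let $B^\pm$ be the $G$-orbit of $L^\pm$, and let $\phi^\pm_\lambda$ be the maps of Section 11.

**Step: the irreducible pieces $U_\lambda^\pm$.** We describe $(I^\pm_k)^\perp$ in the same style as before. From Section 11, $I_k^\pm=\bigoplus_\lambda\ker\phi_\lambda^\pm$. The pairing of $S_k$ and $T_k$ is $GL(V)$-invariant, so the part $S_{2\lambda}V^*$ of $S_k$ pairs to zero with $T_\mu$ for $\mu\ne\lambda$. Hence
$$(I_k^\pm)^\perp=\bigoplus_{\lambda\vdash k,\ \ell(\lambda)\le m}U_\lambda^\pm,\qquad U_\lambda^\pm=(I_k^\pm)^\perp\cap T_\lambda,$$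
and $U_\lambda^\pm$ is dual to $H^0(B^\pm,S_{2\lambda}\mathcal R^*)$, so it is $G$-irreducible. By (3), $T_k(L^\pm)\subset(I^\pm_k)^\perp$, so $U_\lambda^\pm\supset T_\lambda(L^\pm)\cong S_{2\lambda}L^\pm$.

**Step: highest weights separate $U_\lambda^+$ and $U_\lambda^-$ when $\ell(\lambda)=m$.** Let $w^\pm\in T_\lambda(L^\pm)$ be the highest weight vector for $GL(L^\pm)$ with respect to the ordered basis $e_1,\dots,e_{m-1},e_{\pm m}$. By Section 11 the Borel subalgebra of $\mathfrak{so}(2m)$ acts on $L^\pm$ by upper triangular matrices in this basis, and its positive root vectors act by strictly upper triangular ones. So these kill $w^\pm$, and $w^\pm$ is a highest weight vector of $U_\lambda^\pm$, of weight $(2\lambda_1,\dots,2\lambda_{m-1},\pm2\lambda_m)$. If $\ell(\lambda)=m$, then $\lambda_m>0$ and the two weights differ. So the irreducible modules $U^+_\lambda$ and $U^-_\lambda$ are not isomorphic, and $U_\lambda^+\cap U_\lambda^-=0$.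

For $n=4$, $\lambda=(1,1)$, the weights are $(2,\pm2)$. Since $\mathfrak{so}(4)=\mathfrak{sl}_2\times\mathfrak{sl}_2$ with positive roots $\varepsilon_1\pm\varepsilon_2$, these modules have dimensions $5\cdot1$ and $1\cdot5$, and together they fill the $10$-dimensional $S_{[(2,2)]}V$ of Section 10.

**Step: $J_{m-1}\subset I^++I^-$.** Since $J\subset I^\pm$, we have $U_\lambda^\pm\subset J_k^\perp\cap T_\lambda=T_\lambda\cap V^{[2k]}$. Therefore
$$(I^++I^-)_k^\perp=\bigoplus_\lambda(U_\lambda^+\cap U_\lambda^-)\subset\bigoplus_{\ell(\lambda)\le m-1}\bigl(T_\lambda\cap V^{[2k]}\bigr)=(J_{m-1})_k^\perp,$$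
where the last equality is Lemma 3. Taking annihilators gives the inclusion.

**Step: $I^++I^-\subset J_{m-1}$.** Let $L'=\langle e_1,\dots,e_{m-1}\rangle$. As $2(m-1)<n$, Steps (a) and (d) of Section 8 give $X_{m-1}=O(n)\cdot\mathrm{Sym}^2L'=G\cdot\mathrm{Sym}^2L'$. Since $L'\subset L^+\cap L^-$, we get $X_{m-1}\subset X^+\cap X^-$. So $I^++I^-\subset I(X_{m-1})=J_{m-1}$ by Proposition 4.

Hence $I^++I^-=J_{m-1}=I(X_{m-1})$. Finally $\dim X_{m-1}=(m-1)(m+1)=m^2-1=\dim X^\pm-1$. This completes part 3 of Theorem 2. $\square$

## 13. Cohen–Macaulayness and the projective closure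

**Step: $S/\mathrm{in}(I_{n,d})=S/J_r$ is Cohen–Macaulay.** If $2r<n$, then $S/J_r=\mathbb C[X_r]$ is Cohen–Macaulay by Section 11. Let $n=2m$ and $r=m$. Then $J_m=J=I(X_m)=I^+\cap I^-$, and by Section 12 the sequence
$$0\to S/J\to S/I^+\oplus S/I^-\to S/J_{m-1}\to0$$
is exact. The middle term is Cohen–Macaulay of dimension $m^2$ by Section 11. The right-hand term is $\mathbb C[X_{m-1}]$, which is Cohen–Macaulay of dimension $m^2-1$, again by Section 11, since $2(m-1)<n$. By the depth lemma for the graded maximal ideal,
$$\mathrm{depth}\,S/J\ge\min\bigl(m^2,\,(m^2-1)+1\bigr)=m^2=\dim S/J,$$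
so $S/J$ is Cohen–Macaulay.

**Step: the projective closure.** We lift the property from the limit to $\mathrm{pGr}(d,n)$ itself. Let $I^h\subset S[t]$ be the homogenization of $I_{n,d}$. It is the homogeneous ideal of the closure of $\mathrm{pGr}(d,n)$ in $\mathbb P(E\oplus\mathbb C)$. The variable $t$ is a nonzerodivisor on $S[t]/I^h$. Setting $t=0$ in the homogenization of $f$ leaves the top component of $f$, so the quotient of $S[t]/I^h$ by $t$ is $S/\mathrm{in}(I_{n,d})$, which is Cohen–Macaulay. Dividing the graded ring by a homogeneous nonzerodivisor of positive degree lowers both depth and dimension by one. Hence $S[t]/I^h$ is Cohen–Macaulay, that is, the closure is arithmetically Cohen–Macaulay. This proves part 4 and completes the proof of Theorem 2. $\blacksquare$
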